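# Metrics conformal to round $\mathbb{RP}^n$ with large second eigenvalue

## 1. Two theorems on $\lambda_2$ in the conformal class of round $\mathbb{RP}^n$

Let $n\ge 3$ and let $g$ be the round metric on $\mathbb{RP}^n$. For a positive smooth function $w$ write $\mathrm{Vol}_n(w)=\mathrm{Vol}(\mathbb{RP}^n,wg)$ and let
$$0=\lambda_0(w)<\lambda_1(w)\le\lambda_2(w)\le\dots\to\infty$$
be the eigenvalues of $-\Delta_{wg}$, repeated according to multiplicity. Put
$$\Lambda_0=2n+2,\qquad B_n=2\Big(\frac{n}{2n+2}\Big)^{n/2}.$$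

**Theorem 1.** For every $n\ge 27$ there is a smooth positive $w$ on $\mathbb{RP}^n$, depending only on $s=x_0^2$, with $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ and
$$\lambda_2(w)>\big((2n+2)^{n/2}+2n^{n/2}\big)^{2/n}.$$
Moreover, for $n\ge 28$ one can take $w$ with
$$\lambda_2(w)\ \ge\ 2n+2+\frac{19}{2(n-1)(n+3)(n+7)} .$$

**Theorem 2.** (a) For every $n\ge 3$, every $C^\infty$-neighbourhood of $w=1$ contains $w$ with $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ and $\lambda_2(w)>2n+2=\lambda_2(1)$.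

(b) Let $n\ge 28$ and $\delta=\frac{19}{8(n^2-1)(n+3)(n+7)}$. For every $k\ge 2$ with $(k-1)B_n\le n\delta$ there is $w$ with $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ and
$$\lambda_k(w)>\big((2n+2)^{n/2}+2(k-1)n^{n/2}\big)^{2/n}.$$

Here $x=(x_0,x_1,\dots,x_n)$ are the coordinates of $\mathbb R^{n+1}\supset S^n$, and $x_0^2$ is a function on $\mathbb{RP}^n=S^n/\{\pm1\}$ because it is even.

**What the bound means.** Fix the conformal class and the volume, and ask how large an eigenvalue can be. For the first one, the theorem of El Soufi–Ilias (Li–Yau for $n=2$) says that $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$ implies $\lambda_1(w)\le\lambda_1(1)=2n+2$, with equality for the round metric. For the second one on $\mathbb{RP}^2$, Nadirashvili–Penskoi give $\lambda_2(w)\le 10$. Our problem comes from Hanna N. Kim, "Second Laplacian eigenvalue on real projective space", arXiv:2401.13862 (2024). It is the conjecture that for $n\ge3$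 and $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$,
$$\lambda_2(w)<\big((2n+2)^{n/2}+2n^{n/2}\big)^{2/n}.$$

The right-hand side is the value for one round $\mathbb{RP}^n$ together with one round sphere. Let us check this. Write $V=\mathrm{Vol}_n(1)$. Round $\mathbb{RP}^n$ has volume $V$ and first eigenvalue $2n+2$; the unit sphere has volume $2V$ and first eigenvalue $n$. Scale each so that its first nonzero eigenvalue is $\mu$. Lengths scale by $\mu^{-1/2}$ times the square root of the old eigenvalue, so the volumes become $V\big(\frac{2n+2}{\mu}\big)^{n/2}$ and $2V\big(\frac n\mu\big)^{n/2}$. The disjoint union has eigenvalues $0,0,\mu,\dots$, so its "$\lambda_2$" is $\mu$, and total volume $V$ means $\mu^{n/2}=(2n+2)^{n/2}+2n^{n/2}$. For $n=2$ this gives $\mu=6+4=10$, in agreement with the bound quoted above. In the same way, with $k-1$ spheres one gets the right-hand side of Theorem 2(b).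

**Exponentially small against polynomially small.** In the notation above the conjectured bound equals $\Lambda_0(1+B_n)^{2/n}$. Since $B_n=2\cdot2^{-n/2}(1+\frac1n)^{-n/2}\le 2\cdot 2^{-n/2}$ and $(1+B)^{2/n}\le1+\frac{2B}{n}$,
$$\Lambda_0(1+B_n)^{2/n}\le 2n+2+\tfrac{4(n+1)}{n}B_n=2n+2+O(2^{-n/2}).$$
So in high dimension the conjecture allows $\lambda_2$ to exceed the round value $2n+2$ only by an exponentially small amount. Theorem 1 produces a gain of order $n^{-3}$. At $n=28$ the two are still close: the conjectured excess over $58$ is at most $\frac{58}{14}B_{28}<3.10\cdot10^{-4}$, while the gain is $\frac{19}{2\cdot 29295}>3.24\cdot10^{-4}$.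

Consequently the conjecture, as a statement for all $n\ge3$, is false, and it fails in every dimension $n\ge27$. For an individual $n$ with $3\le n\le26$ the argument below does not decide it: Theorem 2(a) gives a gain over $2n+2$, but does not say that the gain beats $B_n$. In Theorem 2(b), since $\delta$ is of order $n^{-4}$ and $B_n\le2\cdot2^{-n/2}$, the allowed range of $k$ grows exponentially with $n$.

## 2. From $\lambda_2(w)$ to a quadratic form on round $\mathbb{RP}^n$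

From here on, all integrals, $\nabla$ and $\Delta$ refer to the round metric on $\mathbb{RP}^n$, and $\mathbb E_0$ is the average over round $\mathbb{RP}^n$. We regard functions on $\mathbb{RP}^n$ as even functions on $S^n$.

**Step 1: move the conformal factor into a potential.** Write $w=e^{2\varphi}$. The volume element of $wg$ is $e^{n\varphi}$ times the round one, and squared gradient lengths are multiplied by $e^{-2\varphi}$. Hence
$$\frac{\mathrm{Vol}_n(w)}{\mathrm{Vol}_n(1)}=\mathbb E_0e^{n\varphi},\qquad R(u)=\frac{\int e^{(n-2)\varphi}|\nabla u|^2}{\int e^{n\varphi}u^2}.$$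
Set $\psi=\frac{n-2}2\varphi$ and $u=e^{-\psi}f$. Then $\nabla u=e^{-\psi}(\nabla f-f\nabla\psi)$ and $e^{(n-2)\varphi}=e^{2\psi}$, so
$$\int e^{(n-2)\varphi}|\nabla u|^2=\int|\nabla f|^2-\nabla(f^2)\cdot\nabla\psi+f^2|\nabla\psi|^2=\int|\nabla f|^2+(\Delta\psi+|\nabla\psi|^2)f^2,$$
and $\int e^{n\varphi}u^2=\int e^{2\varphi}f^2$. Therefore $R(u)\ge\Lambda_0$ if and only if $Q(f)\ge0$, where
$$Q(f)=\int|\nabla f|^2-\Lambda_0f^2+Wf^2,\qquad W=\Delta\psi+|\nabla\psi|^2-\Lambda_0(e^{2\varphi}-1). \tag{1}$$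

**Step 2: how many negative directions are allowed.** Recall the min–max principle:
$$\lambda_2(w)=\min_{\dim E=3}\ \max_{0\ne u\in E}R(u),\qquad E\subset H^1(\mathbb{RP}^n).$$
The index starts at $0$, so $\lambda_2$ goes with $3$-dimensional spaces. The map $u\mapsto f=e^{\psi}u$ is an isomorphism of $H^1$. If $Q\ge0$ on a subspace of codimension $2$, every $3$-dimensional space meets it in a nonzero vector, where $R\ge\Lambda_0$. Hence $\lambda_2(w)\ge\Lambda_0$.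

For example, with $w=1$ we have $W=0$, and $Q\ge0$ already on the orthogonal complement of the constants. We have one more direction to give away, and the whole proof consists in spending it well.

**Step 3: the gain comes from the volume.** Replacing $w$ by $cw$ multiplies the volume by $c^{n/2}$ and the eigenvalues by $c^{-1}$. Normalising to volume $\mathrm{Vol}_n(1)$ thus turns $\lambda_2(w)$ into $\lambda_2(w)\,(\mathbb E_0e^{n\varphi})^{2/n}$. Let $\varphi$ be nonconstant and $\delta=\mathbb E_0\varphi$. From $e^y\ge1+y$, strict for $y\ne0$, we get $\mathbb E_0e^{n\varphi}>1+n\delta$; from Jensen's inequality, $\mathbb E_0e^{n\varphi}\ge e^{n\delta}$. So if $Q\ge0$ in codimension $2$ and $1+n\delta>0$, the normalised metric satisfies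
$$\lambda_2>\Lambda_0(1+n\delta)^{2/n}\qquad\text{and}\qquad\lambda_2\ge\Lambda_0e^{2\delta}\ge 2n+2+(4n+4)\delta. \tag{2}$$
The task is to find $\varphi$ with $Q\ge0$ in codimension $2$ and with mean $\delta$ as large as possible.

**Step 4: separate the part linear in $\varphi$.** Put
$$W_1=\tfrac{n-2}2\Delta\varphi-(4n+4)\varphi,\qquad r=\Lambda_0(e^{2\varphi}-1-2\varphi)\ge0.$$
Then
$$W=W_1+|\nabla\psi|^2-r\ \ge\ W_1-r. \tag{3}$$

## 3. Functions of $s=x_0^2$ and the splitting of even functions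

We shall take $\varphi=\varphi(s)$. Then $Q$ breaks into one-variable problems. This section makes the breaking explicit.

**Spherical harmonics.** Let $H_k$, $k$ even, be the space of restrictions to $S^n$ of harmonic homogeneous polynomials of degree $k$. It is the eigenspace of $-\Delta$ with eigenvalue $k(k+n-1)$, and the $H_k$ with $k$ even span $L^2(\mathbb{RP}^n)$. The first values are $0$ (for $H_0$, the constants), $2(n+1)=\Lambda_0$ (for $H_2$), and $4(n+3)=\Lambda_0+(2n+10)$ (for $H_4$). For polynomials $F,G$ on $\mathbb R^{n+1}$ the spherical gradients satisfy $\nabla F\cdot\nabla G=\partial F\cdot\partial G-(x\cdot\partial F)(x\cdot\partial G)$, where $\partial$ is the Euclidean gradient. In particular $\nabla x_a\cdot\nabla x_b=\delta_{ab}-x_ax_b$; also $\Delta x_a=-nx_a$. Hence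
$$|\nabla s|^2=4s(1-s),\qquad \Delta s=2-(2n+2)s,\qquad \Delta s^2=2s\Delta s+2|\nabla s|^2=12s-(4n+12)s^2. \tag{4}$$

**Step 1: the sectors.** Write $x=(x_0,x')$. A monomial in $x$ of even degree is $x_0^a$ times a homogeneous polynomial $q(x')$ of degree $d$, with $a+d$ even. Decompose $q=\sum_m|x'|^{2m}Y_{d-2m}(x')$ with $Y_l$ harmonic homogeneous of degree $l$ on $\mathbb R^n$, and use $|x'|^2=1-s$ on the sphere. So restrictions of even polynomials are sums of functions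
$$u_0\,g(s),\qquad u_0=x_0^{\epsilon}Y_l(x'),\quad \epsilon\in\{0,1\},\ \epsilon\equiv l \bmod 2,$$
with $g$ a polynomial. For example $\Delta_{\mathbb R^n}(x_1^3)=6x_1$ and $\Delta_{\mathbb R^n}(|x'|^2x_1)=(2n+4)x_1$, so
$$x_0x_1^3=x_0\Big(x_1^3-\tfrac{3}{n+2}|x'|^2x_1\Big)+\tfrac{3}{n+2}\,x_0x_1\,(1-s)$$
on the sphere: a piece with $l=3$ and a piece with $l=1$.

In coordinates $x=(x_0,\sqrt{1-x_0^2}\,\omega)$, $\omega\in S^{n-1}$, the measure on $S^n$ is $(1-x_0^2)^{(n-2)/2}dx_0\,d\omega$ and $Y_l(x')=(1-s)^{l/2}Y_l(\omega)$. So pieces with distinct $l$, or with the same $l$ and orthogonal $Y_l$, are orthogonal in $L^2$, and remain so after multiplication by a function of $s$. Next, $\Delta$ preserves each sector: $u_0$ is harmonic and homogeneous of degree $d=l+\epsilon$ on $\mathbb R^{n+1}$, so $\Delta u_0=-d(d+n-1)u_0$, and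
$$\nabla s\cdot\nabla u_0=2x_0\big(\partial_{x_0}u_0-d\,x_0u_0\big)=2(\epsilon-ds)u_0 .$$
Thus $\Delta(u_0g)=g\Delta u_0+2g'\nabla s\cdot\nabla u_0+u_0(g'\Delta s+g''|\nabla s|^2)$ is again $u_0$ times a polynomial in $s$. Since $\int\nabla f\cdot\nabla h=-\int f\Delta h$ and $W$ is a function of $s$, **$Q$ has no cross terms between different sectors.**

**Step 2: where $H_0\oplus H_2$ sits.** This is the space of even polynomials of degree at most $2$. It only has pieces with $l\le2$: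

* $l=0$: the constant $1$ and the zonal function $s-\frac1{n+1}$;
* $l=1$: the $n$ functions $x_0x_i$, $i\ge1$;
* $l=2$: the functions $Y_2(x')$, a space of dimension $\frac{n(n+1)}2-1=\frac{(n-1)(n+2)}2$.

Consequently every $f$ whose pieces all have $l\ge3$, or $l=0$ and are orthogonal to $1$ and $s$, is orthogonal to $H_0\oplus H_2$, and
$$\int|\nabla f|^2\ge(\Lambda_0+2n+10)\int f^2. \tag{5}$$

**Step 3: the sectors $l=1$ and $l=2$ as one-variable problems.** For $u_0=x_0x_i$ we have $d=2,\epsilon=1$ and $\nabla s\cdot\nabla u_0=2(1-2s)u_0$; for $u_0=Y_2(x')$ we have $d=2$, $\epsilon=0$ and $\nabla s\cdot\nabla u_0=-4su_0$. With (4),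
$$-\Delta(u_0g)=\Lambda_0u_0g-u_0L_lg,$$
$$L_1g=4s(1-s)g''+(6-(2n+10)s)g',\qquad L_2g=4s(1-s)g''+(2-(2n+10)s)g'.$$
Define $\mathbb E_lh=\int u_0^2h(s)\big/\int u_0^2$. The law of $s$ under the round measure has density proportional to $s^{-1/2}(1-s)^{n/2-1}$, because $dx_0=ds/(2\sqrt s)$. Weighting with $u_0^2$ multiplies this by $s(1-s)$ if $l=1$ and by $(1-s)^2$ if $l=2$. So $\mathbb E_0,\mathbb E_1,\mathbb E_2$ are expectations under the Beta laws
$$\mathrm{Beta}(\tfrac12,\tfrac n2),\qquad\mathrm{Beta}(\tfrac32,\tfrac{n+2}2),\qquad\mathrm{Beta}(\tfrac12,\tfrac{n+4}2).$$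
Recall that for $\mathrm{Beta}(a,b)$ with $\sigma=a+b$ one has $\mathbb E s^k=\frac{a(a+1)\cdots(a+k-1)}{\sigma(\sigma+1)\cdots(\sigma+k-1)}$. Here this reads
$$\mathbb E_0s=\tfrac1{n+1},\ \ \mathbb E_0s^2=\tfrac3{(n+1)(n+3)};\qquad \mathbb E_1s=\tfrac3{n+5},\ \ \mathbb E_1s^2=\tfrac{15}{(n+5)(n+7)};\qquad \mathbb E_2s=\tfrac1{n+5},\ \ \mathbb E_2s^2=\tfrac{3}{(n+5)(n+7)}. \tag{6}$$

**Step 4: the spectrum of $-L_l$.** On $s^j$ the leading coefficient of $L_ls^j$ is $-4j(j-1)-(2n+10)j=-2j(2j+n+3)$, and $L_l$ does not raise degrees. So $-L_l$ is triangular on polynomials with eigenvalues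
$$\nu_j=2j(2j+n+3):\qquad \nu_0=0,\quad\nu_1=2n+10,\quad\nu_2=4n+28,\ \dots,$$
strictly increasing. By symmetry of $\Delta$, $L_l$ is symmetric for $\mathbb E_l$, so the eigenfunctions $p_j$ (of degree $j$, normalised) are the orthonormal polynomials of $\mathbb E_l$, with $p_0=1$. If $\int u_0^2=1$, $f=u_0g$ and $g=\sum_jv_jp_j$, then
$$\int|\nabla f|^2-\Lambda_0f^2=\mathbb E_l[-gL_lg]=\sum_j\nu_jv_j^2. \tag{7}$$

## 4. First-order gain on $H_2$: linear profiles fail, quadratic profiles work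

**The budget.** For $f\in H_2$ the first two terms of $Q$ cancel and $Q(f)=\int Wf^2$. To first order in $\varphi$ this is $\int W_1f^2$. Let $(u_i)$ be an $L^2$-orthonormal basis of $H_2$. The function $\sum_iu_i^2$ does not depend on the basis, so it is invariant under $O(n+1)$, hence constant. Therefore
$$\sum_i\int W_1u_i^2=\dim H_2\cdot\mathbb E_0W_1=-\dim H_2\cdot(4n+4)\,\delta,$$
because $\mathbb E_0\Delta\varphi=0$. If $\delta>0$, some function in $H_2$ must lose. This is consistent with $\lambda_1(w)\le2n+2$. But for $\lambda_2$ one loser is allowed. When $\varphi=\varphi(s)$, the form $\int W_1f^2$ on $H_2$ is diagonal in three blocks: the zonal function (one dimension), $l=1$ ($n$ dimensions) and $l=2$ ($\frac{(n-1)(n+2)}2\ge5$ dimensions). So the only admissible loser is the zonal function, and we need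
$$\mathbb E_1W_1>0\qquad\text{and}\qquad\mathbb E_2W_1>0.$$

**The general quadratic profile.** Take
$$\varphi=\delta-\beta\Big(s-\tfrac1{n+1}\Big)+\gamma\Big(s^2-\tfrac3{(n+1)(n+3)}\Big), \tag{8}$$
so that $\mathbb E_0\varphi=\delta$ by (6). By (4), $\Delta\varphi=-2\beta+\big((2n+2)\beta+12\gamma\big)s-(4n+12)\gamma s^2$. Collecting the coefficients of $1,s,s^2$ in $\frac{n-2}2\Delta\varphi-(4n+4)\varphi$:

* constant: $-(n-2)\beta-(4n+4)\delta-4\beta+\frac{12\gamma}{n+3}$;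
* $s$: $(n-2)(n+1)\beta+6(n-2)\gamma+4(n+1)\beta$;
* $s^2$: $-(n-2)(2n+6)\gamma-(4n+4)\gamma=-(2n^2+6n-8)\gamma$.

Hence $W_1=C_0+Bs-Ds^2$ with
$$C_0=-\beta(n+2)+\tfrac{12\gamma}{n+3}-(4n+4)\delta,\quad B=\beta(n+1)(n+2)+6\gamma(n-2),\quad D=2\gamma(n+4)(n-1). \tag{9}$$

Now take expectations with (6). The $\beta$-coefficients are
$$\mathbb E_1:\ -(n+2)+\tfrac{3(n+1)(n+2)}{n+5}=\tfrac{2(n+2)(n-1)}{n+5},\qquad \mathbb E_2:\ -(n+2)+\tfrac{(n+1)(n+2)}{n+5}=-\tfrac{4(n+2)}{n+5}.$$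
The $\gamma$-coefficient for $\mathbb E_1$ is $\frac{12}{n+3}+\frac{18(n-2)}{n+5}-\frac{30(n+4)(n-1)}{(n+5)(n+7)}$. Over the denominator $(n+3)(n+5)(n+7)$ its numerator is
$$(12n^2+144n+420)+(18n^3+144n^2+18n-756)-(30n^3+180n^2+150n-360)=-12(n^3+2n^2-n-2)=-12(n+2)(n^2-1).$$
For $\mathbb E_2$ it is $\frac{12}{n+3}+\frac{6(n-2)}{n+5}-\frac{6(n+4)(n-1)}{(n+5)(n+7)}$, with numerator
$$(12n^2+144n+420)+(6n^3+48n^2+6n-252)-(6n^3+36n^2+30n-72)=24(n^2+5n+10).$$
So
$$\mathbb E_1W_1=-(4n+4)\delta+\tfrac{2(n+2)(n-1)}{n+5}\beta-\tfrac{12(n+2)(n^2-1)}{(n+3)(n+5)(n+7)}\gamma,$$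
$$\mathbb E_2W_1=-(4n+4)\delta-\tfrac{4(n+2)}{n+5}\beta+\tfrac{24(n^2+5n+10)}{(n+3)(n+5)(n+7)}\gamma. \tag{10}$$

**The linear profile fails.** The obvious first try is $\gamma=0$: a multiple of the zonal function itself. Then, already for $\delta=0$, the two gains are $\frac{2(n+2)(n-1)}{n+5}\beta$ and $-\frac{4(n+2)}{n+5}\beta$. They have opposite signs, so whichever sign $\beta$ has, a whole block with at least three dimensions loses.

This is not only a defect of the method. For $\varphi=-\beta(s-\frac1{n+1})$ with small $\beta\ne0$ the normalised $\lambda_2$ is smaller than $2n+2$. To see this, let $l\in\{1,2\}$ be the losing block and take orthonormal $u^{(1)},u^{(2)}$ in it, orthogonal also in $Y_l$. On the span of $f=e^{\psi},u^{(1)},u^{(2)}$ both $Q$ and $\int e^{2\varphi}f^2$ are diagonal, by the sector splitting. We have $Q(e^\psi)=-\Lambda_0\int e^{n\varphi}$ (this is $u=1$), and $Q(u^{(i)})=\mathbb E_lW=\mathbb E_lW_1+O(\beta^2)\le-c|\beta|$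 with $c>0$, while $\int e^{2\varphi}(u^{(i)})^2\le2$. Hence $R-\Lambda_0\le-c|\beta|/2$ on a $3$-dimensional space, so $\lambda_2(w)\le\Lambda_0-c|\beta|/2$. The volume correction $(\mathbb E_0e^{n\varphi})^{2/n}=1+O(\beta^2)$ is too small to repair this.

**The quadratic term repairs it.** In (10), use $\beta$ to cancel the $\gamma$-term of $\mathbb E_1W_1$ and see what is left in $\mathbb E_2W_1$. Write
$$\beta=\beta_0+\eta,\qquad\beta_0=\frac{6(n+1)\gamma}{(n+3)(n+7)}.$$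
Since $n^2+5n+10-(n+1)(n+2)=2(n+4)$, we get
$$\mathbb E_1W_1=-(4n+4)\delta+\tfrac{2(n+2)(n-1)}{n+5}\,\eta,\qquad
\mathbb E_2W_1=-(4n+4)\delta-\tfrac{4(n+2)}{n+5}\,\eta+\tfrac{48(n+4)}{(n+3)(n+5)(n+7)}\gamma. \tag{11}$$
The remainder is positive. With $\gamma>0$, a small $\eta>0$ and a still smaller $\delta>0$, both blocks gain. Note how cheap the transfer is: $\eta$ brings to $l=1$ a factor $\frac{n-1}2$ more than it takes from $l=2$.

## 5. A criterion that accounts for the second-order cost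

The first-order computation tests $Q$ only on $H_2$. Other functions in the sectors $l=1,2$ couple to $H_2$ through $W$ and cost something quadratic. The following lemma bounds that cost.

**Lemma (criterion).** Let $\varphi$ be a polynomial of degree $\le2$ in $s$ (then so is $W_1$). Suppose $W_1-2r\ge-M$ with $M<2n+10$, and for $l=1,2$
$$\mathbb E_lW_1-2\,\mathbb E_lr\ \ge\ \frac{w_{l,1}^2}{2n+10-M}+\frac{w_{l,2}^2}{4n+28-M},\qquad w_{l,j}=\mathbb E_l[W_1p_j]. \tag{12}$$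
Then $Q\ge0$ on $\{f\in H^1:\ f\perp1,\ f\perp s\ \text{in }L^2\}$, a subspace of codimension $2$.

*Proof.* **Step 1: reduction to polynomials in one sector.** Even polynomials are dense in $H^1(\mathbb{RP}^n)$, since they contain all even spherical harmonics. If polynomials converge in $H^1$ to some $f\perp1,s$, then subtracting their $L^2$-projections to the span of $1,s$ changes them by something tending to $0$. So polynomials orthogonal to $1,s$ are dense in our subspace, and $Q$ is continuous on $H^1$. Let $f$ be such a polynomial. By Section 3, $Q(f)$ is the sum of $Q$ over the pieces of $f$. The $l=0$ piece is orthogonal to $1$ and $s$, because the others are automatically.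

**Step 2: the pieces far from $H_2$.** Let $f$ consist of the pieces with $l\ge3$ and the $l=0$ piece. By (5) and (3), $Q(f)\ge\int(2n+10+W_1-r)f^2$. As $W_1-r\ge W_1-2r\ge-M>-(2n+10)$, this is $\ge0$.

**Step 3: a piece with $l=1$ or $l=2$.** Let $f=u_0g(s)$ with $\int u_0^2=1$ and $g=v_0+v$, $v=\sum_{j\ge1}v_jp_j$. From $rg^2\le2rv_0^2+2rv^2$ and (3), (7),
$$Q(f)\ge\sum_{j\ge1}\nu_jv_j^2+v_0^2\,(\mathbb E_lW_1-2\mathbb E_lr)+2v_0\,\mathbb E_l[W_1v]+\mathbb E_l[(W_1-2r)v^2].$$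
The last term is at least $-M\sum_{j\ge1}v_j^2$. Since $W_1$ has degree $\le2$, it is orthogonal to $p_j$ for $j\ge3$, so $\mathbb E_l[W_1v]=w_{l,1}v_1+w_{l,2}v_2$. Thus
$$Q(f)\ge v_0^2(\mathbb E_lW_1-2\mathbb E_lr)+2v_0(w_{l,1}v_1+w_{l,2}v_2)+\sum_{j\ge1}(\nu_j-M)v_j^2 .$$
All $\nu_j-M$ are positive. For $j=1,2$ complete the square: $(\nu_j-M)v_j^2+2v_0w_{l,j}v_j\ge-v_0^2\frac{w_{l,j}^2}{\nu_j-M}$. By (12) the sum is $\ge0$. $\square$

## 6. Infinitesimal perturbations: proof of Theorem 2(a)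

Let $n\ge3$. In (8) replace $(\gamma,\eta,\delta)$ by $(\varepsilon,\varepsilon\eta_1,\varepsilon\delta_1)$, where $\eta_1,\delta_1>0$ are fixed and so small that
$$(4n+4)\delta_1<\tfrac{2(n+2)(n-1)}{n+5}\,\eta_1,\qquad(4n+4)\delta_1+\tfrac{4(n+2)}{n+5}\,\eta_1<\tfrac{48(n+4)}{(n+3)(n+5)(n+7)} .$$
(First choose $\eta_1$, then $\delta_1$.) Then $\varphi=\varepsilon\varphi_1$ with a fixed nonconstant polynomial $\varphi_1$. By (11), $\mathbb E_1W_1$ and $\mathbb E_2W_1$ are at least $c\,\varepsilon$ with $c=c(n)>0$. On the other hand $w_{l,j}=O(\varepsilon)$, $\mathbb E_lr=O(\varepsilon^2)$ and $\sup|W_1|+\sup r=O(\varepsilon)$, so we may take $M=O(\varepsilon)$, and the right side of (12) is $O(\varepsilon^2)$. For small $\varepsilon>0$ the Lemma applies, and (2) gives for the normalised metric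
$$\lambda_2>\Lambda_0(1+n\varepsilon\delta_1)^{2/n}>2n+2.$$
As $\varepsilon\to0$ the normalised $w=e^{2\varphi}(\mathbb E_0e^{n\varphi})^{-2/n}$ tends to $1$ in $C^\infty$. Finally $\lambda_2(1)=2n+2$, since the first eigenspace $H_2$ has dimension greater than $1$. $\blacksquare$

For Theorem 1 we need a definite $\delta$ of polynomial size. In (12), the left side is linear in the size of $\varphi$ up to the small term $r$, and the right side is quadratic. So there is an optimal scale, and we have to compute the $w_{l,j}$ exactly.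

## 7. The coupling coefficients $w_{l,j}$

**Step 1: three facts on $\mathrm{Beta}(a,b)$, $\sigma=a+b$.** They express $p_1$ and $p_2$ through $s$. First, $\mathrm{Var}(s)=\frac{ab}{\sigma^2(\sigma+1)}$. Second, the regression slope of $s^2$ on $s$ is
$$\frac{\mathrm{Cov}(s^2,s)}{\mathrm{Var}(s)}=\frac{2(a+1)}{\sigma+2},\qquad\text{because}\quad\mathrm{Cov}(s^2,s)=\frac{a(a+1)}{\sigma(\sigma+1)}\Big(\frac{a+2}{\sigma+2}-\frac a\sigma\Big)=\frac{2a(a+1)b}{\sigma^2(\sigma+1)(\sigma+2)} .$$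
Third, the monic quadratic orthogonal polynomial $q$ has
$$\mathbb E q^2=\frac{2a(a+1)b(b+1)}{\sigma(\sigma+1)^2(\sigma+2)^2(\sigma+3)} .$$
To prove this, write $\big(s^{a+1}(1-s)^{b+1}\big)''=s^{a-1}(1-s)^{b-1}P(s)$ with
$$P=(a+1)a(1-s)^2-2(a+1)(b+1)s(1-s)+(b+1)b\,s^2 .$$
The leading coefficient of $P$ is $(a+1)a+2(a+1)(b+1)+(b+1)b=(\sigma+2)(\sigma+1)$. Two integrations by parts, with vanishing boundary terms since $a,b>0$, show that $P$ is orthogonal to $1$ and $s$; so $q=P/((\sigma+1)(\sigma+2))$. Two integrations by parts against $s^2$ give, with $\mathrm B$ the Beta function,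
$$\mathbb Eq^2=\mathbb E[q\,s^2]=\frac{2\,\mathrm B(a+2,b+2)}{(\sigma+1)(\sigma+2)\,\mathrm B(a,b)},\qquad\frac{\mathrm B(a+2,b+2)}{\mathrm B(a,b)}=\frac{a(a+1)b(b+1)}{\sigma(\sigma+1)(\sigma+2)(\sigma+3)} .$$

**Step 2: the coefficients.** With $p_1=(s-\mathbb E_ls)/\sqrt{\mathrm{Var}_l(s)}$ we get $w_{l,1}=(B-D\cdot\text{slope})\sqrt{\mathrm{Var}_l(s)}$, and $w_{l,2}^2=D^2\,\mathbb E_lq^2$. In both sectors $\sigma=\frac{n+5}2$; $(a,b)=(\frac32,\frac{n+2}2)$ for $l=1$ and $(\frac12,\frac{n+4}2)$ for $l=2$. The slopes are $\frac{10}{n+9}$ and $\frac6{n+9}$. With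
$$e_1=B-\tfrac{10D}{n+9},\qquad e_2=B-\tfrac{6D}{n+9}$$
the result is
$$w_{1,1}^2=\tfrac{6(n+2)e_1^2}{(n+5)^2(n+7)},\qquad w_{1,2}^2=\tfrac{120(n+2)(n+4)D^2}{(n+5)(n+7)^2(n+9)^2(n+11)},$$
$$w_{2,1}^2=\tfrac{2(n+4)e_2^2}{(n+5)^2(n+7)},\qquad w_{2,2}^2=\tfrac{24(n+4)(n+6)D^2}{(n+5)(n+7)^2(n+9)^2(n+11)}. \tag{13}$$
(For instance $2a(a+1)b(b+1)$ is $\frac{15}8(n+2)(n+4)$ for $l=1$ and $\frac38(n+4)(n+6)$ for $l=2$, and the denominator of $\mathbb E_lq^2$ carries a factor $\frac1{64}$.)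

## 8. A profile of size $\gamma\approx\frac1{2n}$ satisfies the criterion for $n\ge27$

From now on $n\ge27$. Let $K=(n-1)(n+3)(n+7)$ and choose
$$\gamma=\frac{n+5}{2(n+4)(n-1)},\quad\eta=\frac{(n+5)\xi}{4(n+2)K},\quad\xi=5.6,\quad\delta=\frac{\kappa}{4(n+1)K},\quad\kappa=\begin{cases}12,&n=27,\\9.5,&n\ge28.\end{cases}$$
Then $D=n+5$ by (9), and (11) becomes
$$K\,\mathbb E_1W_1=\tfrac{n-1}2\,\xi-\kappa,\qquad K\,\mathbb E_2W_1=24-\xi-\kappa. \tag{14}$$
Indeed $K\cdot\frac{2(n+2)(n-1)}{n+5}\eta=\frac{n-1}2\xi$, $K\cdot\frac{4(n+2)}{n+5}\eta=\xi$, $K(4n+4)\delta=\kappa$, and $K\cdot\frac{48(n+4)\gamma}{(n+3)(n+5)(n+7)}=\frac{48(n+4)(n-1)}{n+5}\gamma=24$. The gain $24$ is linear in $D$; the cost in $w_{2,2}^2$ is quadratic in $D$ and will turn out to be less than $8$ in the same units. This is why $D=n+5$ is a good scale.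

**Step 1: size of $\varphi$.** This step controls $r$ uniformly. We have
$$n\gamma=\tfrac12\Big(1+\tfrac{2n+4}{n^2+3n-4}\Big),\qquad\tfrac{2n+4}{(n+4)(n-1)}=\tfrac{4/5}{n+4}+\tfrac{6/5}{n-1},$$
so $n\gamma$ is decreasing. At $n=27$ it is $\frac12(1+\frac{58}{806})<0.5360$. So $\gamma\le0.0199$ and $\gamma^2\le0.2874/n^2$.

Let $b=\beta/\gamma$. Then
$$\tfrac{\eta}{\gamma}=\tfrac{2.8(n+4)}{(n+2)(n+3)(n+7)}\le\tfrac3{(n+3)(n+7)},\qquad\tfrac{\beta_0}\gamma=\tfrac{6(n+1)}{(n+3)(n+7)}=\tfrac6{n+7}-\tfrac{12}{(n+3)(n+7)}$$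
(the inequality is $2.8(n+4)\le3(n+2)$, true for $n\ge26$). Hence
$$\tfrac{6(n+1)}{(n+3)(n+7)}\le b<\tfrac6{n+7}. \tag{15}$$
Write $\varphi=\gamma(c_0+s^2-bs)$ with $c_0=\frac\delta\gamma+\frac b{n+1}-\frac3{(n+1)(n+3)}$. By (15) the last two terms add up to at least $\frac{6(n+1)-3(n+7)}{(n+1)(n+3)(n+7)}=\frac{3n-15}{(n+1)(n+3)(n+7)}\ge0$ and at most $\frac{6(n+3)-3(n+7)}{(n+1)(n+3)(n+7)}=\frac{3n-3}{(n+1)(n+3)(n+7)}\le\frac3{(n+3)(n+7)}$. Also
$$\tfrac\delta\gamma=\tfrac{\kappa}{2K}\cdot\tfrac{(n+4)(n-1)}{(n+1)(n+5)}<\tfrac6K\le\tfrac{0.24}{(n+3)(n+7)},$$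
since $\frac6{n-1}\le\frac6{26}<0.24$. So
$$0\le c_0\le\tfrac{3.24}{(n+3)(n+7)}\le b.$$
On $[0,1]$ the convex function $c_0+s^2-bs$ is at least $-\frac{b^2}4\ge-1$, and at the endpoints it equals $c_0\le b\le1$ and $c_0+1-b\le1$. Hence $|\varphi|\le\gamma$.

From $e^y-1-y\le\frac{y^2}2e^{|y|}$ and $e^{2\gamma}\le e^{0.04}\le1.041$ we get $r\le4(n+1)\cdot1.041\,\varphi^2$, so
$$r\le4.2(n+1)\varphi^2,\qquad 2r\le8.4(n+1)\cdot\tfrac{0.2874}{n^2}\le0.1 \tag{16}$$
(the last expression is decreasing in $n$ and below $0.093$ at $n=27$).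

**Step 2: $M=n$ is admissible.** This step supplies the lower bound on $W_1-2r$. Since $D>0$, $W_1=C_0+Bs-Ds^2$ is concave in $s$, so it suffices to look at $s=0$ and $s=1$. By (15), $\beta(n+2)\le6\gamma\frac{n+2}{n+7}\le6\gamma$, so
$$W_1(0)=C_0\ge-6\gamma-\tfrac\kappa K\ge-0.2 .$$
Next,
$$W_1(1)=C_0+B-D=\beta n(n+2)+6\gamma(n-2)+\tfrac{12\gamma}{n+3}-\tfrac\kappa K-(n+5).$$
Here $\frac{12\gamma}{n+3}=\frac{6(n+5)}{(n+3)(n+4)(n-1)}\ge\frac\kappa K$, because $6(n+5)(n+7)\ge12(n+4)$. Moreover $\beta\ge\beta_0$ and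
$$\tfrac{n(n+1)(n+2)}{(n+3)(n+7)}=n-7+\tfrac{51n+147}{(n+3)(n+7)}\ge n-7 .$$
Therefore
$$W_1(1)\ge6\gamma\big((n-7)+(n-2)\big)-(n+5)=\tfrac{3(n+5)(2n-9)}{(n+4)(n-1)}-(n+5)\ge5.1-(n+5).$$
The last inequality holds because $3(2n^2+n-45)-5.1(n^2+3n-4)=0.9n^2-12.3n-114.6$, which is increasing for $n\ge7$ and equals $209.4$ at $n=27$. So $W_1\ge-n+0.1$, and with (16) $W_1-2r\ge-n$. In (12) we may use $M=n$, so that $2n+10-M=n+10$ and $4n+28-M=3n+28$.

**Step 3: the averages $\mathbb E_lr$.** The uniform bound on $r$ is too weak for (12), so we use that $\varphi$ is small where the laws $\mathbb E_l$ are concentrated. Put $y=b(n+9)$. By (15) and $(n+1)(n+9)=(n+3)(n+7)-12$,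
$$5.929\le6\Big(1-\tfrac{12}{(n+3)(n+7)}\Big)\le y\le6\,\tfrac{n+9}{n+7}\le6.354 .$$
The moments $\mathbb E_1(s^2,s^3,s^4)$ have numerators $15,105,945$ and $\mathbb E_2(s^2,s^3,s^4)$ have $3,15,105$, over $(n+5)(n+7)$, $(n+5)(n+7)(n+9)$, $(n+5)(n+7)(n+9)(n+11)$. Expanding $(s^2-bs)^2=s^4-2bs^3+b^2s^2$ and using $\frac{n+9}{n+11}\le1$,
$$\mathbb E_1(s^2-bs)^2\le\tfrac{945-210y+15y^2}{(n+5)(n+7)(n+9)^2}\le\tfrac{228}{(n+5)(n+7)(n+9)^2},\qquad\mathbb E_2(s^2-bs)^2\le\tfrac{105-30y+3y^2}{(n+5)(n+7)(n+9)^2}\le\tfrac{36}{(n+5)(n+7)(n+9)^2}.$$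
The first numerator decreases for $y\le7$ and is below $227.3$ at $5.929$; the second increases for $y\ge5$ and is below $35.6$ at $6.354$. Now $\varphi^2\le\gamma^2\big(2c_0^2+2(s^2-bs)^2\big)$, $2c_0^2\le\frac{21}{(n+3)^2(n+7)^2}$ and $(n+5)(n+9)^2\ge(n+3)^2(n+7)$, so
$$\mathbb E_1\varphi^2\le\tfrac{(21+456)\gamma^2}{(n+3)^2(n+7)^2}=\tfrac{477\gamma^2}{(n+3)^2(n+7)^2},\qquad\mathbb E_2\varphi^2\le\tfrac{(21+72)\gamma^2}{(n+3)^2(n+7)^2}=\tfrac{93\gamma^2}{(n+3)^2(n+7)^2}.$$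
With (16) this gives
$$\tfrac{2K}{n-1}\cdot2\,\mathbb E_1r\le16.8\cdot477\cdot\tfrac{\gamma^2(n+1)}{(n+3)(n+7)}\le\tfrac{2304}{n^2(n+7)}\le0.094,$$
$$2K\,\mathbb E_2r\le8.4\cdot93\cdot\tfrac{(n-1)(n+1)}{(n+3)(n+7)}\,\gamma^2\le782\,\gamma^2\le0.31. \tag{17}$$

**Step 4: the numbers $e_1,e_2$.** They enter $w_{1,1}$ and $w_{2,1}$. By (9), $\frac B\gamma=b(n+1)(n+2)+6(n-2)$ and $\frac D\gamma=2(n+4)(n-1)$. Put
$$\tau=\tfrac{\eta(n+1)(n+2)}\gamma=\tfrac{2.8(n+1)(n+4)}{(n+3)(n+7)},\qquad0\le\tau\le2.8 .$$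
By polynomial division
$$\tfrac{(n+1)^2(n+2)}{(n+3)(n+7)}=n-6+\tfrac{44n+128}{(n+3)(n+7)},\qquad\tfrac{(n+4)(n-1)}{n+9}=n-6+\tfrac{50}{n+9},$$
and $6(44n+128)=264(n+3)-24$. So
$$\tfrac B\gamma=6(n-6)+\tfrac{264}{n+7}-\tfrac{24}{(n+3)(n+7)}+\tau+6(n-2).$$
Subtracting $20(n-6)+\frac{1000}{n+9}$, respectively $12(n-6)+\frac{600}{n+9}$, we obtain
$$\tfrac{e_1}\gamma=-N_1+\tau,\qquad N_1=8n-72+\tfrac{1000}{n+9}-\tfrac{264}{n+7}+\tfrac{24}{(n+3)(n+7)},$$
$$\tfrac{e_2}\gamma=24+\tfrac{264}{n+7}-\tfrac{600}{n+9}-\tfrac{24}{(n+3)(n+7)}+\tau .$$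
Since $8n-72\ge144$ and $\frac{264}{n+7}<8$, $N_1>136>\tau$. And $N_1\le8n-72+\frac{736}{36}+0.03\le8(n-6)$. Hence $|e_1|\le8(n-6)\gamma$. For $e_2$: $\frac{264}{n+7}\le\frac{600}{n+9}$ gives $e_2\le26.8\,\gamma$, and $24-\frac{600}{36}-0.03>0$ gives $e_2>0$.

**Step 5: condition (12) for $l=1$.** Multiply (12) by $\frac{2K}{n-1}$. By (14) and (17) it suffices that
$$\xi\ \ge\ \tfrac{2\kappa}{n-1}+X_1+X_2+0.094,\qquad X_1=\tfrac{2K}{n-1}\cdot\tfrac{w_{1,1}^2}{n+10},\quad X_2=\tfrac{2K}{n-1}\cdot\tfrac{w_{1,2}^2}{3n+28}.$$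
By (13), $X_1=\frac{12(n+2)(n+3)e_1^2}{(n+5)^2(n+10)}$, and $e_1^2\le64(n-6)^2\gamma^2=\frac{16(n-6)^2(n+5)^2}{(n+4)^2(n-1)^2}$. So
$$X_1\le\tfrac{192(n-6)^2(n+2)(n+3)}{(n-1)^2(n+4)^2(n+10)}\le\tfrac{192(n-6)^2}{(n-1)^2(n+10)}\le\tfrac{192\cdot441}{676\cdot37}<3.386 .$$
Here the third expression decreases for $n\ge22$: its logarithmic derivative $\frac{10}{(n-6)(n-1)}-\frac1{n+10}$ is negative when $n^2-17n-94>0$. Next, with $D=n+5$ and the arithmetic–geometric mean inequality,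
$$X_2=\tfrac{240(n+2)(n+3)(n+4)(n+5)}{(n+7)(n+9)^2(n+11)(3n+28)}\le\tfrac{80(n+7/2)^4}{(n+7)(n+9)^2(n+11)(n+28/3)}<1.139 .$$
For the last inequality: the five factors of the denominator sum to $5n+\frac{136}3$, so by the arithmetic–harmonic mean inequality the logarithmic derivative is at most $\frac4{n+7/2}-\frac5{n+136/15}$. This is negative when $n>4\cdot\frac{136}{15}-\frac{35}2$, that is, for $n\ge19$. The value at $n=27$ is below $1.139$. In total:

* $n=27$: $\frac{24}{26}+3.386+1.139+0.094<5.55<5.6$;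
* $n\ge28$: $\frac{19}{27}+3.386+1.139+0.094<5.33<5.6$.

**Step 6: condition (12) for $l=2$.** Multiply (12) by $K$. By (14) and (17) it suffices that
$$24-\xi-\kappa\ \ge\ 0.31+Y_1+Y_2,\qquad Y_1=\tfrac{K\,w_{2,1}^2}{n+10},\quad Y_2=\tfrac{K\,w_{2,2}^2}{3n+28}.$$
By (13), $Y_1=\frac{2(n-1)(n+3)(n+4)e_2^2}{(n+5)^2(n+10)}$, and $e_2^2\le26.8^2\frac{(n+5)^2}{4(n+4)^2(n-1)^2}$, so
$$Y_1\le\tfrac{26.8^2}2\cdot\tfrac{n+3}{(n-1)(n+4)(n+10)}\le\tfrac{359.2}{(n-1)(n+10)}\le0.374 .$$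
Further,
$$Y_2=\tfrac{24(n-1)(n+3)(n+4)(n+5)(n+6)}{(n+7)(n+9)^2(n+11)(3n+28)}<8,$$
because $3n+28=3(n+\frac{28}3)$ and each of the five numerator factors is below a denominator factor. At $n=27$ the value is $\frac{612\,817\,920}{182\,513\,088}<3.36$. In total:

* $n=27$: $24-5.6-12=6.4>0.31+0.374+3.36$;
* $n\ge28$: $24-5.6-9.5=8.9>0.31+0.374+8$.

So the Lemma applies: **for every $n\ge27$, $Q\ge0$ in codimension $2$.**

## 9. $n\delta\ge B_n$ for $n\ge27$: proofs of Theorem 1 and Theorem 2(b)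

**Proof of Theorem 1.** Let $w$ be $e^{2\varphi}$ from Section 8, multiplied by the constant that makes $\mathrm{Vol}_n(w)=\mathrm{Vol}_n(1)$. It is smooth, positive and depends only on $s$. By (2), $\lambda_2(w)>\Lambda_0(1+n\delta)^{2/n}$. It remains to check $n\delta\ge B_n$. As $n\delta=\frac{n\kappa}{4(n+1)K}$, this is the inequality
$$\kappa\ \ge\ F(n):=4\Big(1+\frac1n\Big)B_nK .$$

*$n=27$.* $K=26\cdot30\cdot34=26520$ and $B_{27}=2q^{13}\sqrt q$ with $q=\frac{27}{56}<0.482143$. Repeated multiplication gives $q^2<0.232462$, $q^4<0.0540386$, $q^8<0.00292018$, $q^{12}<1.57803\cdot10^{-4}$, $q^{13}<7.61\cdot10^{-5}$. Also $\sqrt q<0.6944$. So $B_{27}<1.057\cdot10^{-4}$ and $F(27)<11.64<12=\kappa$.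

*$n=28$.* $K=27\cdot31\cdot35=29295$ and $B_{28}=2q^{14}$ with $q=\frac{14}{29}<0.482759$. Here $q^2<0.233057$, $q^4<0.0543156$, $q^8<0.00295019$, $q^{12}<1.60242\cdot10^{-4}$, $q^{14}<3.74\cdot10^{-5}$. So $F(28)<9.08<9.5=\kappa$.

*$n>28$.* We show that $F$ decreases from $n=28$ on. Since $B_n=2\cdot2^{-n/2}\big((1+\frac1n)^n\big)^{-1/2}$ and $(1+\frac1n)^n$ increases, $B_{n+1}/B_n\le2^{-1/2}$. The factor $1+\frac1n$ decreases. Finally, for $n\ge28$,
$$\frac{K(n+1)}{K(n)}=\frac n{n-1}\cdot\frac{n+4}{n+3}\cdot\frac{n+8}{n+7}\le\frac{28}{27}\cdot\frac{32}{31}\cdot\frac{36}{35}<1.11,\qquad1.11\cdot2^{-1/2}<1.$$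
Hence $F(n)\le F(28)<9.5$ for all $n\ge28$.

So for all $n\ge27$
$$\lambda_2(w)>\Lambda_0(1+n\delta)^{2/n}\ge\Lambda_0(1+B_n)^{2/n}=\big((2n+2)^{n/2}+2n^{n/2}\big)^{2/n},$$
where the last equality is $\Lambda_0^{n/2}B_n=2n^{n/2}$. For $n\ge28$ the second half of (2) gives in addition
$$\lambda_2(w)\ge2n+2+(4n+4)\delta=2n+2+\frac{9.5}K=2n+2+\frac{19}{2(n-1)(n+3)(n+7)} .\qquad\blacksquare$$

**Proof of Theorem 2(b).** Let $n\ge28$. For $\kappa=9.5$ the number $\delta=\frac{9.5}{4(n+1)K}$ is exactly $\frac{19}{8(n^2-1)(n+3)(n+7)}$. Take the $w$ of Theorem 1. If $k\ge2$ and $(k-1)B_n\le n\delta$, then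
$$\lambda_k(w)\ge\lambda_2(w)>\Lambda_0(1+n\delta)^{2/n}\ge\Lambda_0\big(1+(k-1)B_n\big)^{2/n}=\big((2n+2)^{n/2}+2(k-1)n^{n/2}\big)^{2/n}.\qquad\blacksquare$$
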